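\title{Small retractions of dendroids onto subtrees}

\begin{abstract}
A dendroid is an arcwise connected, hereditarily unicoherent continuum. We prove that for every dendroid $X$ and every $\varepsilon>0$ there are a tree $T\subseteq X$ and a retraction $r:X\to T$ all of whose fibers have diameter less than $\varepsilon$. The tree can be chosen to contain a prescribed finite set or subtree, $X$ is the inverse limit of an increasing sequence of subtrees under commuting retractions, and among arcwise connected continua the approximation property characterizes dendroids. The proof encodes $X$ in a compact graph whose vertices are the components of the members of a fine closed cover, and it obtains the retraction from a locally constant, adjacency-preserving self-map of this graph. An obstruction to such a map can be pushed into a smaller subcontinuum by a Baire category argument, and it survives nested intersections; hence there is none.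
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a \emph{map} is a continuous function and a \emph{continuum} is a nondegenerate compact connected metric space. A \emph{subcontinuum} is a nonempty compact connected subset, possibly a single point. An \emph{arc} is a space homeomorphic to $[0,1]$. A \emph{graph} is a compact connected space $G$ that is a union of finitely many arcs $I_1,\dots,I_n$ ($n\ge1$) such that $I_j\cap I_k$ is contained in the set of endpoints of $I_j$ whenever $j\ne k$, and a \emph{tree} is a graph containing no simple closed curve. A continuum is \emph{hereditarily unicoherent} if the intersection of any two of its subcontinua is connected. A \emph{dendroid} is an arcwise connected, hereditarily unicoherent continuum.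

Hereditary unicoherence excludes circles in a strong sense: two subcontinua cannot meet, part and meet again. Trees are dendroids, but a dendroid need not be locally connected, since arcs may accumulate on other arcs. One measures how close a continuum is to a tree by maps with small fibers. For $\varepsilon>0$, a map $r:X\to Y$ is an \emph{$\varepsilon$-map} if $\operatorname{diam}r^{-1}(y)<\varepsilon$ for each $y\in Y$. By a theorem of Cook \cite{Cook}, every dendroid is \emph{tree-like}: for every $\varepsilon>0$ it has an $\varepsilon$-map onto some tree. That tree is abstract. One may ask for more, namely that the tree lie in $X$ and that the map be a \emph{retraction}, that is, fix every point of the tree.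

\begin{remark}\label{rem:move}
If a retraction $r:X\to T$ is an $\varepsilon$-map, then $d(x,r(x))<\varepsilon$ for all $x$, because $r(r(x))=r(x)$ puts $x$ and $r(x)$ in one fiber. Conversely, if $d(x,r(x))<\delta$ for all $x$, then all fibers have diameter at most $2\delta$. So a retraction has small fibers exactly when it is close to the identity.
\end{remark}

We say that a continuum $X$ has the \emph{approximation property} if for every $\varepsilon>0$ there are a tree $T\subseteq X$ and a retraction $r:X\to T$ that is an $\varepsilon$-map. Meddaugh and Stephens \cite{MS} describe Knaster's notion of a dendroid in these terms (for every $\varepsilon>0$ there are a tree $T$ and a retraction onto $T$ that is an $\varepsilon$-map) and write that ``it is unknown if the two notions are equivalent.'' Taken literally, the approximation property does not imply arcwise connectedness.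

\begin{example}\label{ex:sine}
Let $\Sigma=\{(x,\sin\frac1x):0<x\le1\}\cup(\{0\}\times[-1,1])$ be the topologist's sine curve, which is not arcwise connected. Put $t_k=1/(\frac\pi2+k\pi)$ and fix $k$ with $t_k<\varepsilon$. The function $\sin\frac1x$ maps $[t_{k+1},t_k]$ homeomorphically onto $[-1,1]$; let $\sigma$ be its inverse. Let $T$ be the arc $\{(x,y)\in\Sigma:x\ge t_{k+1}\}$, and let $r$ be the identity on $T$ and $r(x,y)=(\sigma(y),y)$ for $x\le t_{k+1}$. The two formulas agree at the point with $x=t_{k+1}$, so $r$ is a retraction. Each fiber is a point or lies in a horizontal segment of length at most $t_k$. Thus $\Sigma$ has the approximation property.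
\end{example}

The substantive question is therefore the other direction:
\begin{quote}
\emph{Does every dendroid have the approximation property?}
\end{quote}
Cook's theorem suggests a positive answer, since at every scale a dendroid looks like a tree. It does not give one: an $\varepsilon$-map onto an abstract tree $K$ comes with no copy of $K$ in $X$. We prove that the answer is yes.

\begin{theorem}\label{thm:A}
Let $X$ be a dendroid and $\varepsilon>0$. Then there are a tree $T\subseteq X$ and a retraction $r:X\to T$ that is an $\varepsilon$-map.
\end{theorem}

\begin{theorem}\label{thm:B}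
Let $X$ be a dendroid.
\begin{enumerate}
\item[(1)] For every $\varepsilon>0$ and every $S\subseteq X$ that is a nonempty finite set or a tree, the tree $T$ in Theorem~\ref{thm:A} can be chosen with $S\subseteq T$.
\item[(2)] There are trees $T_1\subseteq T_2\subseteq\cdots\subseteq X$, with $T_1$ containing any prescribed tree, and retractions $g_n:X\to T_n$ such that $g_ng_m=g_mg_n=g_n$ for $n\le m$ and $\sup_xd(g_n(x),x)\to0$. Hence $X$ is homeomorphic to $\varprojlim(T_n,g_n|_{T_{n+1}})$.
\item[(3)] An arcwise connected continuum is a dendroid if and only if it has the approximation property.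
\end{enumerate}
\end{theorem}

Part (3) says that for arcwise connected continua the two descriptions of a dendroid are equivalent. The only input to the proofs beyond textbook facts is Cook's theorem.

The proof of Theorem~\ref{thm:A} runs as follows. Section~\ref{sec:V} replaces $X$ by a graph $V$, in the combinatorial sense, whose vertices are the components of the members of a fine closed cover. This graph is usually infinite, and it carries a compact zero-dimensional topology that records how arcs of $X$ accumulate. Section~\ref{sec:retract} shows that a locally constant self-map of $V$ preserving labels and adjacency yields the retraction. Sections~\ref{sec:pairs} and~\ref{sec:descent} show that such a map exists. The problem is posed for every subcontinuum $D$ with one prescribed value; an unsolvable instance yields an unsolvable instance on a proper subcontinuum (Section~\ref{sec:descent}) and on nested intersections (Section~\ref{sec:pairs}), and the two facts are incompatible. Section~\ref{sec:fan} carries out the discretization by hand in one example, Section~\ref{sec:arcs} collects the facts about dendroids that we need, and Section~\ref{sec:B}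 proves Theorem~\ref{thm:B}.

\section{A zigzag fan}\label{sec:fan}

Let $p=(0,0)$ and let $L$ be the segment from $p$ to $(5,0)$. For $n\ge1$ choose slopes $\frac1{n+1}<s_1<\dots<s_{2n-1}<\frac1n$, depending on $n$, put $v_k=(\frac52,\frac52s_k)$ for odd $k$ and $v_k=(\frac12,\frac12s_k)$ for even $k$, and let $A_n$ be the polygonal line $p\,v_1v_2\cdots v_{2n-1}$. The slope $y/x$ increases strictly along each segment after the first, so $A_n$ is an arc, and $A_n\setminus\{p\}$ lies in the open wedge of slopes between $\frac1{n+1}$ and $\frac1n$. Let $X=L\cup\bigcup_nA_n$ (Figure~\ref{fig:fan}). The height of $A_n$ is less than $\frac5{2n}$, so $X$ is compact, and it is arcwise connected.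

Consider the tree $T_m=L\cup A_1\cup\dots\cup A_m$. The first function $X\to T_m$ that comes to mind sends $x$ to the first point of $T_m$ on the arc from $x$ to $p$; it collapses each $A_n$ with $n>m$ to $p$. It is not continuous: the vertices $v_1$ of $A_n$ converge to the fixed point $(\frac52,0)$ as $n\to\infty$, while their images equal $p$. An arc that runs close to $L$ has to be \emph{folded} onto $L$. Let $r$ be the identity on $T_m$ and the vertical projection $(x,y)\mapsto(x,0)$ on the closed set $L\cup\bigcup_{n>m}A_n$. The two formulas agree on $L$, so $r$ is a retraction, with fibers of diameter at most $\frac5{2(m+1)}$. Thus $X$ has the approximation property, and by Lemma~\ref{lem:hu} below it is a dendroid.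

A general dendroid has no vertical projection, so we look for a combinatorial description of the fold. Cover $X$ by
\[
X_1=X\cap\{x\le2\},\qquad X_2=X\cap\{1\le x\le4\},\qquad X_3=X\cap\{x\ge3\}.
\]
(In the general proof the members of the cover are small; here their size plays no role.) Since $A_n\setminus\{p\}$ is open and closed in $X\setminus\{p\}$, the components are read off arc by arc. The set $X_3$ is the segment $c_3=[3,5]\times\{0\}$. The components of $X_2$ are $c_2=[1,4]\times\{0\}$ and the arcs $a_{n,k}\subseteq A_n$ around the vertices $v_k$ with $k$ odd. The components of $X_1$ are the arcs $a_{n,k}\subseteq A_n$ around the vertices $v_k$ with $k$ even, and the union $u$ of $[0,2]\times\{0\}$ with the initial segments of all $A_n$ from $p$ to the line $x=2$. Give each component of $X_j$ the label $j$, and call two components adjacent, written $\sim$, if they intersect and have different labels. The resulting graph $V$ consists of the paths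
\[
u\sim c_2\sim c_3,\qquad u\sim a_{n,1}\sim a_{n,2}\sim\dots\sim a_{n,2n-1}\quad(n\ge1).
\]
It is connected and has no cycle. It has vertices arbitrarily far from $u$, but no infinite path.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.15,yscale=2.2]
\draw[thick] (0,0)--(5,0);
\draw (0,0)--(2.5,0.9)--(0.5,0.21)--(2.5,1.2);
\draw (0,0)--(2.5,0.65)--(0.5,0.1375)--(2.5,0.725)--(0.5,0.1525)--(2.5,0.8);
\node[left] at (0,0) {$p$};
\node[above] at (4.6,0) {$L$};
\node[right] at (2.5,1.05) {$A_2$};
\node[right] at (2.5,0.72) {$A_3$};
\draw[|-|] (0,-0.15)--(2,-0.15);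
\draw[|-|] (1,-0.3)--(4,-0.3);
\draw[|-|] (3,-0.15)--(5,-0.15);
\node[below] at (0.5,-0.15) {$X_1$};
\node[below] at (2.5,-0.3) {$X_2$};
\node[below] at (4.5,-0.15) {$X_3$};
\end{tikzpicture}
\qquad
\begin{tikzpicture}[scale=0.85,every node/.style={circle,draw,fill=white,inner sep=1.5pt}]
\draw (0,0)--(1,0)--(2,0);
\draw (0,0)--(1,2)--(3,2);
\draw (0,0)--(1,1)--(5,1);
\node at (0,0) {1}; \node at (1,0) {2}; \node at (2,0) {3};
\node at (1,2) {2}; \node at (2,2) {1}; \node at (3,2) {2};
\node at (1,1) {2}; \node at (2,1) {1}; \node at (3,1) {2};
\node at (4,1) {1}; \node at (5,1) {2};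
\end{tikzpicture}
\caption{Left: the segment $L$ and the arcs $A_2,A_3$ of the zigzag fan, stretched vertically, with the ranges of the first coordinate that define the cover $X_1,X_2,X_3$. Right: the components of $X_1,X_2,X_3$ that meet $A_2$ (top row), $A_3$ (middle row) and $L$ (bottom row), marked by their labels and joined when they intersect; the leftmost vertex is the component containing $p$.}
\label{fig:fan}
\end{figure}

The graph alone forgets that the arcs $A_n$ accumulate on $L$. The quotient topology on the set of components remembers it: each $a_{n,k}$ is an isolated point of $V$, and as $n\to\infty$ the elements $a_{n,k}$ converge to $c_2$ for odd $k$ and to $u$ for even $k$, because the $v_k$ converge to $(\frac52,0)\in c_2$ and to $(\frac12,0)\in u$.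

Now let $h:V\to V$ be locally constant and preserve labels and adjacency. Then $h(c_3)=c_3$, since no other vertex has label $3$; $h(c_2)=c_2$, since $c_2$ is the only neighbor of $c_3$; and $h(u)=u$, since $u$ is the only neighbor of $c_2$ with label $1$. Local constancy at $c_2$ and at $u$ then forces $h(a_{n,k})\in\{u,c_2\}$ for all large $n$: all but finitely many of the paths are folded onto the edge $u\sim c_2$. The map $h$ that is the identity on the paths with $n\le m$ and folds the others has as its image the finite set of vertices that meet $T_m$; it is the combinatorial shadow of $r$.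

Two features of the general problem are visible here. The target of a fold is not arbitrary: $L$ cannot be folded onto any $A_n$, since $A_n$ never reaches $X_3$, and a constraint at one vertex propagates along edges. Also, the paths to be folded have unbounded length, so no induction on the distance from $u$ terminates.

\section{Arcs and subcontinua of dendroids}\label{sec:arcs}

We write $d$ for the metric and $N_\delta(A)$ for the open $\delta$-neighborhood of a set $A$. One-point spaces count as hereditarily unicoherent. A \emph{limit point} of a sequence is the limit of a subsequence. The following facts are used without proof.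

\begin{enumerate}
\item[(F1)] (Cook \cite{Cook}.) For every $\delta>0$, every dendroid has a $\delta$-map onto a tree.
\item[(F2)] A continuum $P$ is \emph{decomposable} if it is the union of two proper subcontinua, and \emph{indecomposable} otherwise. The \emph{composant} of $a\in P$ is the union of all proper subcontinua of $P$ containing $a$. Distinct composants of an indecomposable continuum are disjoint, and there are at least two of them.
\item[(F3)] The space of components of a compact metric space, with the quotient topology, is compact, metrizable and zero-dimensional. In such a space finitely many pairwise disjoint closed sets have pairwise disjoint clopen neighborhoods.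
\item[(F4)] Trees are locally connected and hereditarily unicoherent, and they are absolute retracts: a map from a closed subset of a metric space into a tree extends to the whole space. Nondegenerate subcontinua of trees are trees.
\item[(F5)] Nonempty closed subsets $Z_m$ of a compact metric space converge to $Z$ in the Hausdorff metric if for each $\delta>0$ we have $Z_m\subseteq N_\delta(Z)$ and $Z\subseteq N_\delta(Z_m)$ for large $m$. Then all limit points of a sequence $x_m\in Z_m$ lie in $Z$, and each point of $Z$ is the limit of such a sequence. Every sequence of nonempty closed subsets has a convergent subsequence. The intersection of a decreasing sequence of subcontinua is a subcontinuum.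
\end{enumerate}

We begin with the easy half of Theorem~\ref{thm:B}(3).

\begin{lemma}\label{lem:hu}
If a continuum $Y$ has an $\eta$-map into a tree for every $\eta>0$, then $Y$ is hereditarily unicoherent.
\end{lemma}

\begin{proof}
Suppose that $A,B$ are subcontinua with $A\cap B=P\sqcup Q$, where $P,Q$ are nonempty, closed and disjoint. Let $0<\delta<\frac14\operatorname{dist}(P,Q)$. There is $\eta\in(0,\delta)$ such that $a\in A$, $b\in B$ and $d(a,b)<\eta$ imply $a\in N_\delta(P)\cup N_\delta(Q)$; otherwise a limit point of violating points $a$ would lie in $A\cap B$ and outside this open set. Let $f$ be an $\eta$-map of $Y$ into a tree, and put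
\[
A_P=A\cap f^{-1}(f(B))\cap\overline{N_\delta(P)},\qquad A_Q=A\cap f^{-1}(f(B))\cap\overline{N_\delta(Q)}.
\]
If $f(a)=f(b)$ with $a\in A$ and $b\in B$, then $d(a,b)<\eta$, so $a\in A_P\cup A_Q$. Hence $f(A)\cap f(B)=f(A_P)\cup f(A_Q)$. The two images are compact and contain $f(P)$ and $f(Q)$. They are disjoint, because a point of $A_P$ and a point of $A_Q$ are at distance at least $\operatorname{dist}(P,Q)-2\delta>2\delta>\eta$ and so lie in different fibers. Thus $f(A)\cap f(B)$ is disconnected, contrary to (F4).
\end{proof}

\begin{lemma}\label{lem:helly}
Let $Y$ be hereditarily unicoherent.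
\begin{enumerate}
\item[(a)] Three pairwise intersecting subcontinua $A,B,C$ have a common point.
\item[(b)] There are no subcontinua $C_1,\dots,C_k$ with $k\ge3$ such that $C_i\cap C_{i+1}\ne\emptyset$ for all $i$ (indices modulo $k$) and no point lies in $C_i$ for three indices $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $A\cup B$ is a subcontinuum, so $(A\cup B)\cap C=(A\cap C)\cup(B\cap C)$ is connected, and these two nonempty closed sets meet.

(b) The set $C_2\cup\dots\cup C_k$ is a subcontinuum, so its intersection with $C_1$ is connected. But this intersection is the union of the pairwise disjoint closed sets $C_1\cap C_i$, $2\le i\le k$, and those with $i=2$ and $i=k$ are nonempty.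
\end{proof}

From now on $X$ is a dendroid.

\begin{lemma}\label{lem:arcs}
\begin{enumerate}
\item[(a)] If $P\subseteq X$ is a subcontinuum and $a,b\in P$, then every arc from $a$ to $b$ lies in $P$. In particular, distinct points are joined by exactly one arc.
\item[(b)] Every nondegenerate subcontinuum of $X$ is decomposable.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The intersection of the arc with $P$ is a connected subset of the arc containing both endpoints, hence the whole arc. Two arcs from $a$ to $b$ therefore contain each other.

(b) Suppose $P$ is indecomposable and take $a,b$ in different composants of $P$, by (F2). The arc from $a$ to $b$ lies in $P$ by (a) and is not a proper subcontinuum, so it equals $P$. But arcs are decomposable.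
\end{proof}

We write $[a,b]$ for the arc from $a$ to $b$, and $[a,a]=\{a\}$. We order $[a,b]$ from $a$ to $b$; by uniqueness, $[x,y]$ is the interval between $x$ and $y$ whenever $x,y\in[a,b]$.

\begin{lemma}\label{lem:hull}
A connected union $Y\subseteq X$ of finitely many arcs and points is a tree or a point.
\end{lemma}

\begin{proof}
Let $z_1,\dots,z_l$ be the endpoints of the arcs together with the points, and $Y_k=\bigcup_{i\le k}[z_1,z_i]$. By Lemma~\ref{lem:arcs}(a), $Y_l\subseteq Y$; and $Y_l$ is a subcontinuum containing all $z_i$, so it contains each of the given arcs. Thus $Y=Y_l$. The set $[z_1,z_{k+1}]\cap Y_k$ is closed, connected and contains $z_1$, so it equals $[z_1,y]$ for some $y$. Hence $Y_{k+1}=Y_k\cup[y,z_{k+1}]$ with $Y_k\cap[y,z_{k+1}]=\{y\}$. If $Y_k$ is a graph and $y$ is an interior point of one of its arcs, then $y$ lies in that arc only, and we cut the arc at $y$. By induction every $Y_k$ is a point or a graph. A simple closed curve contains two different arcs between two of its points, so $Y$ contains none.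
\end{proof}

The next lemma is the property of dendroids that lets our induction pass to limits. It fails in the sine curve $\Sigma$: the arcs from the right endpoint to the points $(t_k,\pm1)$ are nested and have dense union, and $\Sigma$ is not an arc.

\begin{lemma}[Nested arcs]\label{lem:nested}
If $[p,x_1]\subseteq[p,x_2]\subseteq\cdots$, then $\bigcup_k[p,x_k]\subseteq[p,z]$ for some $z\in X$.
\end{lemma}

\begin{proof}
If the sequence is eventually constant, there is nothing to prove. Otherwise we pass to a strictly increasing subsequence. Put
\[
R=\bigcup_k[p,x_k],\qquad R_k=\bigcup_{j>k}[x_k,x_j],\qquad P_k=\overline{R_k},\qquad P=\bigcap_kP_k .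
\]
The $P_k$ are decreasing subcontinua, so $P$ is a subcontinuum; it is the set on which the ray $R$ accumulates. Since $\overline R=[p,x_k]\cup P_k$ for every $k$, we have $\overline R=R\cup P$.

\emph{Case 1: $P\cap R=\emptyset$.} Here an arc from $p$ to $P$ must run along all of $R$. Pick $q\in P$. Then $[p,q]\subseteq\overline R$ by Lemma~\ref{lem:arcs}(a). The set $[p,q]\cap P$ is closed and connected and contains $q$ but not $p$, so it equals $[s,q]$ with $s\in P$, $s\ne p$. All points of $[p,s]\setminus\{s\}$ lie in $\overline R\setminus P\subseteq R$. Fix $k$. If $[p,s]\setminus\{s\}\subseteq[p,x_k]$, then $s\in[p,x_k]\subseteq R$, which is impossible. So some $y\in[p,s]\setminus\{s\}$ is not in $[p,x_k]$, and $y\in[p,x_j]$ for some $j>k$. In the arc $[p,x_j]$ the point $y$ comes after $x_k$, so $[p,x_k]\subseteq[p,y]\subseteq[p,s]$. Thus $R\subseteq[p,s]$.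

\emph{Case 2: there are $k$ and $y\in P\cap[p,x_k]$.} We show that $P$ is then indecomposable, so this case does not occur. For $j\ge k$ both $y$ and $x_j$ lie in $P_j$, so $[y,x_j]\subseteq P_j$. For $j\ge i\ge k$ we get $[y,x_i]\subseteq[y,x_j]\subseteq P_j$, hence $[y,x_i]\subseteq P$. Therefore $R_i\subseteq P$ and $P_i=P$ for all $i\ge k$; in other words, each $R_i$ with $i\ge k$ is a dense subset of $P$. As $P$ contains $x_k\ne x_{k+1}$, Lemma~\ref{lem:arcs}(b) gives proper subcontinua $A,B$ with $P=A\cup B$. Each $R_l$, $l\ge k$, meets the nonempty relatively open set $P\setminus B\subseteq A$. Pick $a\in A\cap R_k$, say $a\in[x_k,x_i]$ with $i>k$. For $l\ge i$ pick $a'\in A\cap R_l$, say $a'\in[x_l,x_j]$ with $j>l$. In $[x_k,x_j]$ the points $a,x_i,x_l,a'$ come in this order, so $[x_i,x_l]\subseteq[a,a']\subseteq A$. As $l\ge i$ is arbitrary, $R_i\subseteq A$ and $P=\overline{R_i}\subseteq A$, a contradiction.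
\end{proof}

\section{The graph of components}\label{sec:V}

An $\varepsilon_0$-map is an $\varepsilon$-map for $\varepsilon\ge\varepsilon_0$, so in Theorem~\ref{thm:A} we may assume $\varepsilon\le\operatorname{diam}X$. We fix such an $\varepsilon$ and put $\varepsilon'=\varepsilon/5$.

\begin{lemma}\label{lem:cover}
There is a finite closed cover $\{X_j\}_{j\in I}$ of $X$ such that
\begin{enumerate}
\item[(C1)] $\operatorname{diam}X_j<\varepsilon'$ for all $j$;
\item[(C2)] the interiors of the $X_j$ cover $X$;
\item[(C3)] no point lies in $X_j$ for three indices $j$.
\end{enumerate}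
\end{lemma}

\begin{proof}
By (F1) there is an $\varepsilon'$-map $f$ of $X$ onto a tree $K$. There is $\eta>0$ with $\operatorname{diam}f^{-1}(S)<\varepsilon'$ whenever $\operatorname{diam}S<\eta$. Otherwise there are $x_n,y_n$ with $d(x_n,y_n)>\varepsilon'-\frac1n$ whose images are at distance less than $\frac1n$, and along a subsequence they converge to points $x,y$ of one fiber with $d(x,y)\ge\varepsilon'$. Subdivide $K$ into edges of diameter less than $\eta/3$, each parametrized by $[0,1]$. For an edge $e$ let $M_e$ be its part $[\frac14,\frac34]$, and for a vertex $v$ let $S_v$ be the union of the thirds at $v$ of the edges containing $v$. These sets are closed, have diameter less than $\eta$, and their interiors cover $K$. The $M_e$ are pairwise disjoint, and so are the $S_v$, so a point lies in at most two of the sets. Take their preimages under $f$.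
\end{proof}

We fix such a cover. Condition (C1) is used only for the final estimate in Section~\ref{sec:retract}.

To avoid confusion with topological graphs, we call a set $\Gamma$ with a symmetric irreflexive relation $\sim$ (\emph{adjacency}) and a function $\ell:\Gamma\to I$ a \emph{labeled graph}. A \emph{walk of length $n$} is a sequence $a_0\sim a_1\sim\dots\sim a_n$; the graph is \emph{connected} if any two elements are joined by a walk, and their \emph{distance} is the least length of such a walk. A \emph{cycle} is a sequence $a_1\sim\dots\sim a_k\sim a_1$ of $k\ge3$ distinct elements. A \emph{morphism} of labeled graphs is a function that preserves labels and sends adjacent elements to adjacent elements; it sends walks to walks of the same length. A subset of a labeled graph carries the induced adjacency.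

Let $V_j$ be the space of components of $X_j$, let $\kappa_j:X_j\to V_j$ be the quotient map, and let $V$ be the disjoint union of the $V_j$. An element of $V$ is a component $c$ of some $X_j$ together with its label $\ell(c)=j$; we use the same letter for the element and for the subcontinuum of $X$. By (F3), $V$ is compact, metrizable and zero-dimensional. Declare
\[
a\sim b\quad\text{if}\quad\ell(a)\ne\ell(b)\ \text{ and }\ a\cap b\ne\emptyset .
\]
We use components rather than the sets $X_j$ themselves because components are subcontinua: arcs can be drawn inside them, and hereditary unicoherence applies to them.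

\begin{lemma}\label{lem:V}
\begin{enumerate}
\item[(a)] The set $E=\{(a,b)\in V^2:a\sim b\}$ is compact.
\item[(b)] Two elements of $V$ with a common point are equal or adjacent. Three distinct elements of $V$ have no common point.
\item[(c)] $V$ has no cycles.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $E$ is the union over $i\ne j$ of the images of the compact sets $X_i\cap X_j$ under $x\mapsto(\kappa_i(x),\kappa_j(x))$.
(b) Distinct elements with the same label are disjoint. So three distinct elements with a common point have three distinct labels, contrary to (C3).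
(c) This follows from (b) and Lemma~\ref{lem:helly}(b).
\end{proof}

For a subcontinuum $D\subseteq X$ put
\[
V(D)=\{c\in V:c\cap D\ne\emptyset\}=\bigcup_j\kappa_j(D\cap X_j).
\]
This is a compact subset of $V$, and $V(X)=V$.

\begin{lemma}\label{lem:VD}
Let $D\subseteq X$ be a subcontinuum.
\begin{enumerate}
\item[(a)] If $c\in V(D)$, then $c\cap D$ is connected. If $a,b\in V(D)$ and $a\sim b$, then $a\cap b\cap D\ne\emptyset$.
\item[(b)] The labeled graph $V(D)$ is connected.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim is hereditary unicoherence, and the second is Lemma~\ref{lem:helly}(a).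

(b) Let $c,c'\in V(D)$, $x\in c\cap D$, $x'\in c'\cap D$. Then $[x,x']\subseteq D$. By (C2) and the Lebesgue number lemma, $[x,x']$ is a union of finitely many consecutive subarcs (or is one point), each contained in some $X_j$ and hence in an element of $V(D)$. In the list consisting of $c$, these elements and $c'$, consecutive members share a point, so they are equal or adjacent.
\end{proof}

Part (a) says that adjacency in $V(D)$ is witnessed inside $D$. Part (b) is where arcwise connectedness enters the combinatorics. It enters again in the next lemma, the discrete form of Lemma~\ref{lem:nested}.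

\begin{lemma}[No rays]\label{lem:noray}
There is no sequence $a_0\sim a_1\sim a_2\sim\cdots$ of pairwise distinct elements of $V$.
\end{lemma}

\begin{proof}
Suppose there is one. If $k\ge i+2$, then $a_i\cap a_k=\emptyset$, since otherwise $a_i\sim a_k$ and $a_i,\dots,a_k$ would be a cycle. Fix $p\in a_0$, and for each $i$ pick $z_i\in a_i\cap a_{i+1}$. The arc $[p,z_i]$ lies in the subcontinuum $a_0\cup\dots\cup a_i$. Let $y_i$ be its first point in $a_{i+1}$. Since $a_{i+1}$ misses $a_0,\dots,a_{i-1}$,
\[
y_i\in a_i\cap a_{i+1},\qquad [p,y_i]\cap a_{i+1}=\{y_i\}.
\]
Both $y_i$ and $y_{i+1}$ lie in $a_{i+1}$, so $[y_i,y_{i+1}]\subseteq a_{i+1}$ meets $[p,y_i]$ only in $y_i$. Hence $[p,y_i]\cup[y_i,y_{i+1}]=[p,y_{i+1}]$, and the arcs $[p,y_i]$ are nested.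

By Lemma~\ref{lem:nested} they lie in one arc $[p,z]$. There the sequence $(y_i)$ is monotone, so it converges to some $y$ and $\operatorname{diam}[y_i,y]\to0$. By (C2), $y$ lies in the interior of some $X_j$. Then $[y_i,y]\subseteq X_j$ for $i\ge i_0$, so $y_i\in c:=\kappa_j(y)$. The point $y_i$ lies in $a_i$, $a_{i+1}$ and $c$, so $c\in\{a_i,a_{i+1}\}$ for $i\ge i_0$ by Lemma~\ref{lem:V}(b). But $\{a_{i_0},a_{i_0+1}\}$ and $\{a_{i_0+2},a_{i_0+3}\}$ are disjoint.
\end{proof}

\section{From a folding to a retraction}\label{sec:retract}

\begin{definition}
Let $D\subseteq X$ be a subcontinuum. A \emph{folding of $V(D)$} is a locally constant morphism $h:V(D)\to V$.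
\end{definition}

As $V(D)$ is compact, a folding takes finitely many values. It thus sorts the components of the $X_j$ into finitely many classes, each represented by a single component, in such a way that classes that touch have representatives that touch. A tree drawn through the representatives is then the target of a retraction.

\begin{proposition}\label{prop:retract}
If $V$ has a folding, then there are a tree $T\subseteq X$ and a retraction $r:X\to T$ that is an $\varepsilon$-map.
\end{proposition}

\begin{proof}
\emph{Step 1: an idempotent folding.} A retraction fixes its image, so each representative should belong to its own class. Let $h:V\to V$ be a folding, $H=h(V)$, $\nu=|H|$ and $\psi=h|_H:H\to H$. The sets $\psi^k(H)$ decrease, and once two consecutive ones agree all later ones do, so they equal $F=\psi^\nu(H)$ for $k\ge\nu$, and $\psi$ permutes $F$. Let $q>\nu$ be a multiple of $\nu!$ and $e=h^q=\psi^{q-1}h$. Then $e$ is a folding, $e(V)=\psi^{q-1}(H)=F$, and $e|_F=\psi^q|_F=\mathrm{id}$, because the order of a permutation of $F$ divides $\nu!$. The finite labeled graph $F$ is connected, being the image under a morphism of $V$,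 which is connected by Lemma~\ref{lem:VD}(b).

\emph{Step 2: a finite cover indexed by $F$.} For $c\in F$ let
\[
X^c=\bigcup\{a\in V:e(a)=c\}=\kappa_{\ell(c)}^{-1}(e^{-1}(c)),
\]
where $e^{-1}(c)$ is a closed subset of $V_{\ell(c)}$. Then:
\begin{enumerate}
\item[(i)] The $X^c$ are compact and cover $X$; $c\subseteq X^c$ since $e(c)=c$; and $\operatorname{diam}X^c<\varepsilon'$ since $X^c\subseteq X_{\ell(c)}$.
\item[(ii)] If $c\ne c'$ and $X^c\cap X^{c'}\ne\emptyset$, then $c\sim c'$. Indeed, a common point lies in $a\cap a'$ with $e(a)=c$ and $e(a')=c'$; then $a\ne a'$, so $a\sim a'$, so $c\sim c'$.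
\item[(iii)] No point lies in three of the $X^c$, since by (ii) the three elements $c$ would form a cycle in $V$.
\end{enumerate}

\emph{Step 3: the tree.} For each adjacent pair $c\sim c'$ in $F$ choose $q_{cc'}=q_{c'c}\in c\cap c'$. For $c\in F$ let $T_c$ be the union of the sets $[q_{cc'},q_{cc''}]$ over all neighbors $c',c''$ of $c$ in $F$, equal or not; if $c$ has no neighbor in $F$, let $T_c$ be a single point of $c$. Then $T_c$ is connected, and $T_c\subseteq c\subseteq X^c$ by Lemma~\ref{lem:arcs}(a). Put
\[
T=\bigcup_{c\in F}T_c,\qquad \widehat T_c=T_c\cup\bigcup_{c'\sim c,\ c'\in F}T_{c'} .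
\]
As $q_{cc'}\in T_c\cap T_{c'}$ and $F$ is connected, the sets $T$, $\widehat T_c$ and $T_c\cup T_{c'}$ for $c\sim c'$ are connected. By Lemma~\ref{lem:hull} each is a tree or a point, so maps into it extend as in (F4).

\emph{Step 4: the retraction.} We extend the identity of $T$ first over the overlaps and then over each $X^c$, with values in a small subtree each time. For $c\sim c'$ in $F$ let $O_{cc'}=X^c\cap X^{c'}$. If $y\in T\cap O_{cc'}$ and $y\in T_{c''}\subseteq X^{c''}$, then $c''\in\{c,c'\}$ by (iii). So $T\cap O_{cc'}\subseteq T_c\cup T_{c'}$, and this inclusion extends to a map $r_{cc'}=r_{c'c}:O_{cc'}\to T_c\cup T_{c'}$. Fix $c\in F$. If $y\in T_{c''}\cap X^c$, then $c''=c$ or $c''\sim c$ by (ii), so $T\cap X^c\subseteq\widehat T_c$. The sets $O_{cc'}$, $c'\sim c$, are pairwise disjoint by (iii), and $r_{cc'}$ is the identity on $T\cap O_{cc'}$. Hence the identity on $T\cap X^c$ and the maps $r_{cc'}$ together form a map into $\widehat T_c$ on a closed subset of $X^c$. Extend it to $r_c:X^c\to\widehat T_c$. If $c\ne c'$ and $X^c\cap X^{c'}\ne\emptyset$, then $c\sim c'$ and both $r_c$ and $r_{c'}$ equal $r_{cc'}$ on this intersection.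 So the $r_c$ define a map $r:X\to T$ with $r|_T=\mathrm{id}$.

\emph{Step 5: the estimate.} Let $x\in X^c$. Then $r(x)\in T_{c''}\subseteq X^{c''}$ with $c''=c$ or $c''\sim c$, and in the second case $q_{cc''}\in X^c\cap X^{c''}$. By (i), $d(x,r(x))<2\varepsilon'$, so by Remark~\ref{rem:move} all fibers have diameter at most $4\varepsilon'<\varepsilon$. If $T$ were a point, its fiber $X$ would have diameter less than $\varepsilon\le\operatorname{diam}X$. So $T$ is a tree.
\end{proof}

\section{Good and bad pairs}\label{sec:pairs}

It remains to find a folding of $V$. We argue by shrinking a counterexample, so the problem must be posed for all subcontinua $D$. It must also carry a prescribed value: in Section~\ref{sec:descent} a morphism is assembled from morphisms on branches of a rooted tree, and these fit together only if the values at the roots of the branches are controlled.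

\begin{definition}
A \emph{pair} $(D,c)$ consists of a subcontinuum $D\subseteq X$ and an element $c\in V(D)$. It is \emph{good} if there is a folding $h$ of $V(D)$ with $h(c)=c$, and \emph{bad} otherwise.
\end{definition}

The values of $h$ may lie outside $V(D)$. If $V(D)$ is finite, then it is discrete, the inclusion $V(D)\to V$ is a folding, and $(D,c)$ is good.

\begin{proposition}\label{prop:good}
Every pair is good.
\end{proposition}

\begin{example}\label{ex:bad}
Without arcwise connectedness bad pairs occur. Cover the sine curve $\Sigma$ of Example~\ref{ex:sine} by the sets of points $(x,y)$ with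
\[
\Sigma_0:\ x\ge0.6;\qquad\Sigma_1:\ x\le0.7,\ y\ge-\tfrac12;\qquad\Sigma_2:\ x\le0.7,\ y\le\tfrac12,
\]
and form $V$ as above. Conditions (C2) and (C3) hold; indeed $\Sigma_0\cap\Sigma_2=\emptyset$ because $\sin\frac1x>\frac12$ on $[0.6,0.7]$. The lines $x=t_k$ miss $\Sigma_1$ for odd $k$ and $\Sigma_2$ for even $k$, so $c_1=\{0\}\times[-\frac12,1]$ and $c_2=\{0\}\times[-1,\frac12]$ are components, and they are adjacent to each other only. Suppose $h$ is a folding of $V$ with $h(c_1)=c_1$. The components $b_k$ of $\Sigma_1$ containing $(\frac1{2k\pi},0)$ converge to $c_1$, so $h(b_k)=c_1$ for some $k$. As in the proof of Lemma~\ref{lem:VD}(b), the arc from $b_k$ to the right endpoint of $\Sigma$ gives a walk from $b_k$ to the element $\Sigma_0$. Its image is a walk from $c_1$, so it stays in $\{c_1,c_2\}$, yet it ends at an element with label $0$. So $(\Sigma,c_1)$ is bad.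
\end{example}

A folding is determined by a finite clopen partition, so it spreads to a neighborhood of its domain.

\begin{lemma}[Extension]\label{lem:ext}
Let $h$ be a folding of $V(D)$. There are pairwise disjoint clopen sets $W_t\subseteq V_{\ell(t)}$, $t\in h(V(D))$, with $h^{-1}(t)\subseteq W_t$. The function $h'$ on $W=\bigcup_tW_t$ with $h'=t$ on $W_t$ is a locally constant, label-preserving extension of $h$ to a clopen neighborhood of $V(D)$.
\end{lemma}

\begin{proof}
The finitely many sets $h^{-1}(t)\subseteq V_{\ell(t)}$ are closed and pairwise disjoint. Apply (F3) in each $V_j$.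
\end{proof}

The extension $h'$ need not preserve adjacency on all of $W$, but by compactness of $E$ it does so close to $V(D)$. Consequently goodness passes from an intersection to the large terms of the sequence.

\begin{lemma}\label{lem:inter}
Let $D_1\supseteq D_2\supseteq\cdots$ be subcontinua and $D=\bigcap_iD_i$. If $(D_i,c)$ is a bad pair for every $i$, with the same $c$, then $(D,c)$ is a bad pair.
\end{lemma}

\begin{proof}
If $a\in V$ meets every $D_i$, then $a\cap D=\bigcap_i(a\cap D_i)\ne\emptyset$ by compactness. So $V(D)=\bigcap_iV(D_i)$ and $(D,c)$ is a pair. Suppose $h$ is a folding of $V(D)$ with $h(c)=c$, and take $W,h'$ from Lemma~\ref{lem:ext}. The compact sets $V(D_i)$ decrease to $V(D)\subseteq W$, so $V(D_i)\subseteq W$ for large $i$. The set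
\[
\Delta=\{(a,b)\in E\cap W^2:h'(a)\not\sim h'(b)\}
\]
is clopen in the compact set $E\cap W^2$, because $h'$ is locally constant; hence it is compact. It misses $V(D)^2=\bigcap_iV(D_i)^2$, so it misses $V(D_i)^2$ for large $i$. For such $i$ the restriction of $h'$ to $V(D_i)$ is a folding that fixes $c$, a contradiction.
\end{proof}

The heart of the proof is the following lemma. Section~\ref{sec:descent} proves it from Sections~\ref{sec:arcs} and~\ref{sec:V} and Lemma~\ref{lem:ext}.

\begin{lemma}[Descent]\label{lem:descent}
If $(D,c)$ is bad, there are bad pairs $(D,c)=(D_0,c_0),\dots,(D_s,c_s)$ with $D_{i+1}\subseteq D_i$, $c_{i+1}\sim c_i$ for $i<s$, and $D_s\ne D$.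
\end{lemma}

So a bad pair can always be shrunk, at the price of moving the base element along a walk. After infinitely many such steps we want to intersect, but Lemma~\ref{lem:inter} needs a fixed base element. The absence of rays supplies one. Write $(D,a)\to(D',a')$ if both pairs are bad, $D'\subseteq D$, and $a'=a$ or $a'\sim a$. Write $(D,a)\Rightarrow(D',a')$ if a finite chain of such arrows leads from the first pair to the second. Both relations are reflexive on bad pairs, and $\Rightarrow$ is transitive.

\begin{lemma}\label{lem:chain}
If $(D_0,a_0)\Rightarrow(D_1,a_1)\Rightarrow\cdots$, then there is a bad pair $(D_\infty,a_\infty)$ with $D_\infty=\bigcap_iD_i$ and $(D_i,a_i)\Rightarrow(D_\infty,a_\infty)$ for all $i$.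
\end{lemma}

\begin{proof}
Inserting the intermediate pairs, we obtain an infinite chain $(C_0,b_0)\to(C_1,b_1)\to\cdots$ that contains the given pairs as a subsequence; in particular $\bigcap_kC_k=D_\infty$. We claim that some element $b^*$ equals $b_k$ for infinitely many $k$. If not, put $v_0=b_0$, let $k_0$ be the last index with $b_{k_0}=v_0$, put $v_1=b_{k_0+1}$, let $k_1$ be the last index with $b_{k_1}=v_1$, and so on. Then $k_0<k_1<\cdots$, and $v_{i+1}=b_{k_i+1}$ differs from $v_0,\dots,v_i$ because it occurs after their last occurrences. Also $b_{k_i+1}\ne b_{k_i}$ forces $v_{i+1}\sim v_i$. This contradicts Lemma~\ref{lem:noray}.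

By Lemma~\ref{lem:inter}, applied to the indices $k$ with $b_k=b^*$, the pair $(D_\infty,b^*)$ is bad. Put $a_\infty=b^*$. Given $i$, choose such a $k$ beyond the position of $(D_i,a_i)$ in the chain. Then $(D_i,a_i)\Rightarrow(C_k,b^*)\to(D_\infty,b^*)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:good}]
We assign a size to closed sets and shrink almost optimally at each step; the limit then cannot be shrunk further. Let $\{U_i\}_{i\ge1}$ be a countable base of $X$, and for closed $D\subseteq X$ put $\mu(D)=\sum2^{-i}$, the sum over all $i$ with $D\cap U_i\ne\emptyset$. This function is monotone, and $\mu(D')<\mu(D)$ if $D'\subsetneq D$, since some $U_i$ contains a point of $D\setminus D'$ and misses $D'$.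

Suppose $(D_0,a_0)$ is bad. For a bad pair let $\beta(D,a)=\inf\{\mu(D'):(D,a)\Rightarrow(D',a')\}$. Choose inductively $(D_k,a_k)\Rightarrow(D_{k+1},a_{k+1})$ with $\mu(D_{k+1})<\beta(D_k,a_k)+\frac1{k+1}$, and let $(D_\infty,a_\infty)$ be as in Lemma~\ref{lem:chain}. Lemma~\ref{lem:descent} gives $(D_\infty,a_\infty)\Rightarrow(D',a')$ with $D'\subsetneq D_\infty$. For every $k$ we have $(D_k,a_k)\Rightarrow(D',a')$, so
\[
\mu(D')\ge\beta(D_k,a_k)>\mu(D_{k+1})-\tfrac1{k+1}\ge\mu(D_\infty)-\tfrac1{k+1}.
\]
Hence $\mu(D')\ge\mu(D_\infty)$, contrary to $D'\subsetneq D_\infty$.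
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:good}, applied to $(X,c)$ with any $c\in V$, there is a folding of $V$. Apply Proposition~\ref{prop:retract}.
\end{proof}

\section{Proof of the descent lemma}\label{sec:descent}

Fix a bad pair $(D,c)$. The plan is this. Tree-likeness provides locally constant morphisms $\varphi_m$ of $V(D)$ onto finite combinatorial trees $\Gamma_m$, finer as $m\to\infty$. A morphism $g:\Gamma_m\to V$ sending $\varphi_m(c)$ to $c$ would give the folding $g\varphi_m$, so there is none. In a rooted tree such a failure can be blamed on a branch at one child of the root, then on a branch at a grandchild, and so on. The parts of $D$ over these branches converge, as $m\to\infty$, to the subcontinua $D_i$. It remains to see that after finitely many steps, their number independent of $m$, something of $D$ has been left behind. Distances from $c$ in $V(D)$ may be unbounded, as in the zigzag fan, but they are bounded over some open set, and we begin there.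

\subsection{An open set of bounded depth}

\begin{lemma}\label{lem:baire}
There are $j\in I$, $n\ge0$ and a nonempty set $G\subseteq D\cap X_j$, open in $D$ and disjoint from all $X_i$ with $i\ne j$, such that for every $x\in G$ the element $\kappa_j(x)$ has distance at most $n$ from $c$ in $V(D)$.
\end{lemma}

\begin{proof}
Let $O_j=D\setminus\bigcup_{i\ne j}X_i$, an open subset of $D$ contained in $X_j$. Suppose all $O_j$ are empty. Then each point of $D$ lies in at least two, so by (C3) in exactly two, of the $X_i$, and $D$ is the disjoint union of the closed sets $D\cap X_i\cap X_k$ over the two-element sets $\{i,k\}\subseteq I$. As $D$ is connected, $D\subseteq X_i\cap X_k$ for one such set and $D$ misses all other members of the cover. Then $V(D)$ has two elements and $(D,c)$ is good, a contradiction. Fix $j$ with $O_j\ne\emptyset$.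

Let $B_n$ be the set of elements of $V(D)$ at distance at most $n$ from $c$ in $V(D)$. Then $B_0=\{c\}$, and $B_{n+1}$ is the union of $B_n$ and the projection of $E\cap(B_n\times V(D))$ to the second coordinate. By Lemma~\ref{lem:V}(a) and induction each $B_n$ is compact, and $\bigcup_nB_n=V(D)$ by Lemma~\ref{lem:VD}(b). So $O_j$ is the union of the relatively closed sets $O_j\cap\kappa_j^{-1}(B_n\cap V_j)$. The space $O_j$ is nonempty, locally compact and metrizable, so by the Baire category theorem one of these sets has nonempty interior $G$ in $O_j$.
\end{proof}

\subsection{Finite models of $V(D)$}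

\begin{lemma}\label{lem:models}
For all large $m$ there are a space $K_m$ that is a tree or a point, a surjective $\frac1m$-map $f_m:D\to K_m$, a finite labeled graph $\Gamma_m$ and a function $\varphi_m:V(D)\to\Gamma_m$ such that:
\begin{enumerate}
\item[(T1)] the elements of $\Gamma_m$ are labeled subcontinua of $K_m$ that cover $K_m$; $w\sim w'$ if and only if $\ell(w)\ne\ell(w')$ and $w\cap w'\ne\emptyset$; and $\Gamma_m$ is connected and has no cycles;
\item[(T2)] $f_m^{-1}(w)\subseteq N_{1/m}(D\cap X_{\ell(w)})$ for $w\in\Gamma_m$;
\item[(T3)] $\varphi_m$ is a surjective, locally constant morphism;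
\item[(T4)] if $x\in D\cap X_i$, $w\in\Gamma_m$ and $\ell(w)=i$, then $f_m(x)\in w$ if and only if $\varphi_m(\kappa_i(x))=w$.
\end{enumerate}
\end{lemma}

\begin{proof}
Restrict to $D$ a $\frac1m$-map of $X$ onto a tree, given by (F1), and let $K_m$ be the image of $D$; it is a tree or a point by (F4). The sets $f_m(D\cap X_i)$ cover $K_m$ but may have infinitely many components, so we thicken them. Fix $i$ with $D\cap X_i\ne\emptyset$. The set $U=K_m\setminus f_m\bigl(D\setminus N_{1/m}(D\cap X_i)\bigr)$ is open, $f_m^{-1}(U)\subseteq N_{1/m}(D\cap X_i)$, and $U\supseteq f_m(D\cap X_i)$ because fibers have diameter less than $\frac1m$. As $K_m$ is locally connected, each point of $f_m(D\cap X_i)$ has a closed connected neighborhood inside $U$. Let $P_i^m$ be the union of finitely many of these neighborhoods that cover $f_m(D\cap X_i)$. Then $P_i^m$ is closed, it has finitely many components, each component meets $f_m(D\cap X_i)$, and $f_m^{-1}(P_i^m)\subseteq N_{1/m}(D\cap X_i)$.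

For large $m$ no point of $K_m$ lies in three of the $P_i^m$. Otherwise there would be three fixed indices and, for infinitely many $m$, points $x_m\in D$ within $\frac1m$ of each of the three corresponding sets $X_i$; a limit point would violate (C3). We consider only such $m$.

Let $\Gamma_m$ be the set of components of the sets $P_i^m$, labeled by $i$, with adjacency as in (T1). Then (T2) holds. As in Lemma~\ref{lem:V}(b), distinct intersecting elements are adjacent and three distinct elements have no common point. So $\Gamma_m$ has no cycles by Lemma~\ref{lem:helly}(b) and (F4). It is connected: otherwise it would split into two nonempty parts with no edge between them, and the unions of the two parts would be disjoint nonempty closed sets covering $K_m$.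

For $a\in V(D)$ with label $i$ the set $f_m(a\cap D)\subseteq P_i^m$ is connected by Lemma~\ref{lem:VD}(a); let $\varphi_m(a)$ be the component of $P_i^m$ containing it. For $x\in D\cap X_i$ we have $f_m(x)\in\varphi_m(\kappa_i(x))$, and $f_m(x)$ lies in only one component of $P_i^m$; this is (T4). If $a\sim b$ in $V(D)$, Lemma~\ref{lem:VD}(a) gives $x\in a\cap b\cap D$, and $f_m(x)\in\varphi_m(a)\cap\varphi_m(b)$; so $\varphi_m$ is a morphism. By (T4), $\varphi_m^{-1}(w)=\kappa_i\bigl(D\cap X_i\cap f_m^{-1}(w)\bigr)$ for $w$ with label $i$. This set is compact, and it is nonempty since $w$ meets $f_m(D\cap X_i)$. The finitely many sets $\varphi_m^{-1}(w)$ thus form a closed partition of $V(D)$, hence a clopen one.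
\end{proof}

By (T1), $\Gamma_m$ is a finite combinatorial tree. Root it at $\rho_m=\varphi_m(c)$. The \emph{depth} of $w$ is its distance from $\rho_m$, and a \emph{child} of $w$ is a neighbor of $w$ whose depth is larger by one. The \emph{branch} $\Gamma_m(w)$ is the set of all $w'$ such that $w$ lies on the shortest walk from $\rho_m$ to $w'$. It consists of $w$ and the pairwise disjoint branches at the children of $w$, it is connected, and its elements have depth at least that of $w$. Put
\[
Z_m(w)=f_m^{-1}\Bigl(\bigcup\Gamma_m(w)\Bigr)\subseteq D .
\]
The set $\bigcup\Gamma_m(w)$ is a subcontinuum of $K_m$, and $Z_m(\rho_m)=D$.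

\subsection{Limits}

The preimage under $f_m$ of a connected set need not be connected, but it has no gaps longer than $\frac1m$, so it becomes connected in the limit. Below, $M$ denotes an infinite set of integers $m$ for which Lemma~\ref{lem:models} holds, and ``along $M$'' means as $m\to\infty$ in $M$.

\begin{lemma}\label{lem:conn}
If $S_m\subseteq K_m$ are subcontinua and $f_m^{-1}(S_m)\to Z$ in the Hausdorff metric along $M$, then $Z$ is connected.
\end{lemma}

\begin{proof}
Suppose $Z=P\sqcup Q$ with $P,Q$ nonempty, closed and at distance $\delta>0$. Take $m\in M$ so large that $\frac1m<\frac\delta3$ and $f_m^{-1}(S_m)$ lies in $N_{\delta/3}(P)\cup N_{\delta/3}(Q)$ and meets both sets. These two open sets are at distance at least $\frac\delta3$. So they cut $f_m^{-1}(S_m)$ into two nonempty compact parts, and no fiber of $f_m$ meets both parts. The images of the parts are disjoint, nonempty, closed, and cover $S_m$, a contradiction.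
\end{proof}

Let $w_m\in\Gamma_m$ for $m\in M$, and $a\in V(D)$. We write $w_m\to a$ \emph{along $M$} if $\ell(w_m)=\ell(a)$ for all $m\in M$ and all limit points of every sequence $x_m\in f_m^{-1}(w_m)$, $m\in M$, lie in $a$. This persists along infinite subsets of $M$.

\begin{lemma}\label{lem:limits}
\begin{enumerate}
\item[(a)] For any $w_m\in\Gamma_m$, $m\in M$, there are an infinite $M'\subseteq M$ and $a\in V(D)$ with $w_m\to a$ along $M'$.
\item[(b)] If $w_m\to a$ along $M$ and $W'$ is a neighborhood of $a$ in $V$, then $\varphi_m^{-1}(w_m)\subseteq W'$ for all large $m\in M$.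
\item[(c)] If $w_m\to a$ and $w_m'\to a'$ along $M$ and $w_m\sim w_m'$ for $m\in M$, then $a\sim a'$.
\item[(d)] If $\rho_m\to a$ along $M$, then $a=c$.
\item[(e)] If $w_m\to a$ along $M$, $f_m^{-1}(w_m)\subseteq Z_m$ for closed sets $Z_m\subseteq D$, and $Z_m\to Z$ along $M$, then $a\cap Z\ne\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $M'$ so that the labels are all equal to some $i$ and $f_m^{-1}(w_m)$ converges to some $Z$, by (F5). Then $Z$ is connected by Lemma~\ref{lem:conn}, and $Z\subseteq D\cap X_i$ by (T2). Let $a$ be the component of $X_i$ containing $Z$.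

(b) Let $i=\ell(a)$. If the claim fails, there are $b_m\in\varphi_m^{-1}(w_m)\setminus W'$ for infinitely many $m$. Pick $x_m\in b_m\cap D$. Then $b_m=\kappa_i(x_m)$ and $f_m(x_m)\in w_m$ by (T4). Along a subsequence $x_m\to x\in a$, so $b_m\to\kappa_i(x)=a$, a contradiction.

(c) The labels of $a$ and $a'$ differ, and a limit point of points $x_m\in f_m^{-1}(w_m\cap w_m')$ lies in $a\cap a'$.

(d) A point $x\in c\cap D$ lies in $f_m^{-1}(\rho_m)$ for all $m$, so $x\in a$; and $\ell(a)=\ell(\rho_m)=\ell(c)$.

(e) A limit point of points $x_m\in f_m^{-1}(w_m)$ lies in $a\cap Z$.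
\end{proof}

\subsection{Lifting}

The next lemma transfers information from the limit back to the finite models: a folding over the limit of a sequence of branches induces morphisms on the branches themselves. The point is that the sets $\varphi_m^{-1}(w)$ become small in $V$, uniformly in $w$, so a fixed locally constant function is eventually constant on each of them.

\begin{lemma}[Lifting]\label{lem:lift}
Suppose that $w_m\to a$ and $Z_m(w_m)\to Z$ along $M$. Then $Z$ is a subcontinuum of $D$ and $a\in V(Z)$. If $(Z,a)$ is good, then for all large $m\in M$ there is a morphism $g:\Gamma_m(w_m)\to V$ with $g(w_m)=a$.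
\end{lemma}

\begin{proof}
The first statement follows from Lemmas~\ref{lem:conn} and~\ref{lem:limits}(e). Let $h$ be a folding of $V(Z)$ with $h(a)=a$, and take the sets $W_t$ from Lemma~\ref{lem:ext}. We use the following observation. If $w_m^*\in\Gamma_m(w_m)$ and $w_m^*\to b$ along an infinite $M'\subseteq M$, then $b\in V(Z)$ by Lemma~\ref{lem:limits}(e), the set $W_{h(b)}$ is a neighborhood of $b$, and by Lemma~\ref{lem:limits}(b)
\begin{equation}\label{eq:lift}
\varphi_m^{-1}(w_m^*)\subseteq W_{h(b)}\quad\text{for all large }m\in M'.
\end{equation}

First, for all large $m\in M$ and all $w\in\Gamma_m(w_m)$ the set $\varphi_m^{-1}(w)$ lies in one of the sets $W_t$. Otherwise there are exceptions $w_m^*$ for infinitely many $m$; by Lemma~\ref{lem:limits}(a) they converge along a subsequence, and \eqref{eq:lift} is a contradiction. For such $m$, as $\varphi_m^{-1}(w)\ne\emptyset$, the index $t$ is unique; call it $g_m(w)$. Its label is that of the elements of $\varphi_m^{-1}(w)$, which is $\ell(w)$.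

Second, $g_m$ preserves adjacency for large $m$. Otherwise for infinitely many $m$ there are $w_m^*\sim w_m'$ in $\Gamma_m(w_m)$ with $g_m(w_m^*)\not\sim g_m(w_m')$. Along a subsequence $w_m^*\to b$ and $w_m'\to b'$ with $b,b'\in V(Z)$, and $b\sim b'$ by Lemma~\ref{lem:limits}(c). By \eqref{eq:lift}, $g_m(w_m^*)=h(b)\sim h(b')=g_m(w_m')$ for large $m$ in the subsequence, a contradiction.

Finally, \eqref{eq:lift} with $w_m^*=w_m$ gives $g_m(w_m)=h(a)=a$ for large $m\in M$.
\end{proof}

\subsection{Losing positions}

For $w\in\Gamma_m$ and $t\in V$ with $\ell(t)=\ell(w)$, call $(w,t)$ \emph{losing} if there is no morphism $g:\Gamma_m(w)\to V$ with $g(w)=t$. The name comes from a game in which an opponent moves from $w$ to a child $w'$ and we must answer with a neighbor $t'$ of $t$ carrying the label of $w'$.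

\begin{lemma}\label{lem:losing}
\begin{enumerate}
\item[(a)] $(\rho_m,c)$ is losing for every $m$.
\item[(b)] If $(w,t)$ is losing, then $w$ has a child $w'$ such that $(w',t')$ is losing for every $t'\sim t$ with $\ell(t')=\ell(w')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $g:\Gamma_m\to V$ were a morphism with $g(\rho_m)=c$, then $g\varphi_m$ would be a folding of $V(D)$ fixing $c$, by (T3).

(b) Suppose not. Then for each child $w'$ of $w$ there are $t'\sim t$ and a morphism $\Gamma_m(w')\to V$ sending $w'$ to $t'$. Combine these morphisms with $w\mapsto t$. As $\Gamma_m$ has no cycles, every edge of $\Gamma_m(w)$ either joins $w$ to a child or lies inside one branch $\Gamma_m(w')$. So the combined function is a morphism, and $(w,t)$ is not losing.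
\end{proof}

The proof of (b) is where tree-likeness is essential: an edge between two branches would impose a condition linking the choices. The word ``every'' in (b) leaves us free to answer with the limit of the opponent's moves.

\begin{proof}[Proof of Lemma~\ref{lem:descent}]
Let $j,n,G$ be as in Lemma~\ref{lem:baire}. We construct infinite sets $M_0\supseteq M_1\supseteq\dots\supseteq M_{n+1}$, elements $w_m^i\in\Gamma_m$ for $m\in M_i$, elements $c_i\in V(D)$ and closed sets $D_i\subseteq D$ such that for $m\in M_i$ the element $w_m^i$ has depth $i$ and $(w_m^i,c_i)$ is losing, and $w_m^i\to c_i$ and $Z_m(w_m^i)\to D_i$ along $M_i$.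

Put $w_m^0=\rho_m$, $c_0=c$ and $D_0=D$. Lemma~\ref{lem:limits}(a),(d) gives $M_0$ with $\rho_m\to c$ along $M_0$; moreover $Z_m(\rho_m)=D$, and $(\rho_m,c)$ is losing by Lemma~\ref{lem:losing}(a). Given stage $i\le n$, for $m\in M_i$ let $w_m^{i+1}$ be a child of $w_m^i$ as in Lemma~\ref{lem:losing}(b) for the losing position $(w_m^i,c_i)$. By Lemma~\ref{lem:limits}(a) and (F5) there are an infinite $M_{i+1}\subseteq M_i$, an element $c_{i+1}\in V(D)$ and a closed set $D_{i+1}$ with $w_m^{i+1}\to c_{i+1}$ and $Z_m(w_m^{i+1})\to D_{i+1}$ along $M_{i+1}$. Then $c_{i+1}\sim c_i$ by Lemma~\ref{lem:limits}(c) and $\ell(c_{i+1})=\ell(w_m^{i+1})$, so $(w_m^{i+1},c_{i+1})$ is losing for $m\in M_{i+1}$.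

Since $Z_m(w_m^{i+1})\subseteq Z_m(w_m^i)$ for $m\in M_{i+1}$, we have $D_{i+1}\subseteq D_i$. By Lemma~\ref{lem:lift}, $(D_i,c_i)$ is a pair, and it is bad because $(w_m^i,c_i)$ is losing for all $m\in M_i$.

It remains to show that $D_{n+1}\cap G=\emptyset$; then $D_{n+1}\ne D$ and $s=n+1$ works. Suppose $x\in D_{n+1}\cap G$. By (F5), $x=\lim x_m$ along $M_{n+1}$ with $x_m\in Z_m(w_m^{n+1})$, so $f_m(x_m)\in w_m$ for some $w_m\in\Gamma_m(w_m^{n+1})$, of depth at least $n+1$. By (T2), $x_m\in N_{1/m}(X_{\ell(w_m)})$. The point $x$ has positive distance from each $X_i$ with $i\ne j$, so $\ell(w_m)=j$ for large $m$. Also $x_m\in G$ for large $m$, as $G$ is open in $D$. Fix such an $m$ and let $b=\kappa_j(x_m)$. Then $\varphi_m(b)=w_m$ by (T4), and there is a walk of length at most $n$ from $c$ to $b$ in $V(D)$. Its image under $\varphi_m$ is a walk of length at most $n$ from $\rho_m$ to $w_m$, so $w_m$ has depth at most $n$, a contradiction.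
\end{proof}

\section{Prescribed subtrees and inverse limits}\label{sec:B}

We prove Theorem~\ref{thm:B}.

\begin{proof}[Proof of (1)]
We may assume $\varepsilon\le\operatorname{diam}X$. If $S$ is a tree, let $A$ be the finite set of endpoints of the arcs composing it; by Lemma~\ref{lem:arcs}(a) every subcontinuum containing $A$ contains $S$. So it suffices to find $T\supseteq A$ for a nonempty finite set $A\subseteq X$. The device is to attach a long arc at each $a\in A$: a tree onto which the enlarged space retracts by a small motion must enter this arc, and so must pass through $a$.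

For $a\in A$ let $J_a$ be an arc isometric to $[0,1]$ with endpoint $a$ and $J_a\cap X=\{a\}$, the sets $J_a\setminus\{a\}$ being pairwise disjoint. On $X'=X\cup\bigcup_aJ_a$ use the metric $d'$ that extends $d$ and the metrics of the $J_a$ and satisfies $d'(x,u)=d(x,a)+d'(a,u)$ for $x\in X$, $u\in J_a$, and $d'(u,v)=d'(u,a)+d(a,b)+d'(b,v)$ for $u\in J_a$, $v\in J_b$, $a\ne b$. Then $X'$ is an arcwise connected continuum. Let $\rho:X'\to X$ be the retraction collapsing each $J_a$ to $a$, and $\pi_a:X'\to J_a$ the retraction sending $X'\setminus J_a$ to $a$. The sets $J_a\setminus\{a\}$ and $X'\setminus J_a$ are open and partition $X'\setminus\{a\}$. Hence: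
\begin{equation}\label{eq:cut}
\text{a connected set meeting both } J_a\setminus\{a\}\text{ and }X'\setminus J_a\text{ contains }a.
\end{equation}

\emph{$X'$ is hereditarily unicoherent.} Let $P\subseteq X'$ be a subcontinuum. If $P\cap X\ne\emptyset$, then $P\cap X=\rho(P)$: when $P$ meets $J_a\setminus\{a\}$, a point of $P\cap X$ is $a$ itself or lies outside $J_a$, so $a\in P$ by \eqref{eq:cut}. If $P\cap J_a\ne\emptyset$, then $P\cap J_a=\pi_a(P)$: when $P$ meets $X'\setminus J_a$, a point of $P\cap J_a$ is $a$ itself or lies in $J_a\setminus\{a\}$, so again $a\in P$. Thus $P\cap X$ and $P\cap J_a$ are connected. Let $P,Q$ be subcontinua with $P\cap Q\ne\emptyset$. Then $P\cap Q\cap X$ is connected because $X$ is hereditarily unicoherent, and $P\cap Q\cap J_a$ is connected as an intersection of two intervals in $J_a$. If $P\cap Q$ lies in some $J_a$, we are done. Otherwise, whenever $P\cap Q$ meets $J_a\setminus\{a\}$ it also meets $X'\setminus J_a$, so $a\in P\cap Q$ by \eqref{eq:cut} applied to $P$ and to $Q$. Then $P\cap Q$ is the union of the connected set $P\cap Q\cap X$ and connected sets $P\cap Q\cap J_a$ that meet it in $a$.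

\emph{The retraction.} Let $0<\delta<\min\{\frac\varepsilon2,\frac14,\frac12\operatorname{diam}X\}$. Theorem~\ref{thm:A} for the dendroid $X'$ gives a tree $T'\subseteq X'$ and a retraction $r':X'\to T'$ that is a $\delta$-map; by Remark~\ref{rem:move}, $d'(x,r'(x))<\delta$ for all $x$. Fix $a\in A$. The free endpoint of $J_a$ has distance at least $1$ from every point outside $J_a\setminus\{a\}$, so its image lies in $J_a\setminus\{a\}$, and $T'$ meets this set. If $T'\subseteq J_a$, then $d(x,a)\le d'(x,r'(x))<\delta$ for all $x\in X$, so $\operatorname{diam}X\le2\delta<\operatorname{diam}X$. Hence $T'$ meets $X'\setminus J_a$, and $a\in T'$ by \eqref{eq:cut}.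

Let $T=T'\cap X=\rho(T')$ and $r=\rho r'|_X$. Then $T$ is a subcontinuum containing $A$, and $r:X\to T$ is a retraction. Moreover $d(x,r(x))<\delta$ for $x\in X$: if $r'(x)\in X$, then $r(x)=r'(x)$, and if $r'(x)\in J_a$, then $r(x)=a$ and $d(x,a)\le d'(x,r'(x))$. So the fibers of $r$ have diameter at most $2\delta<\varepsilon\le\operatorname{diam}X$. In particular $T$ is not a point, and as a nondegenerate subcontinuum of $T'$ it is a tree by (F4).
\end{proof}

\begin{proof}[Proof of (2)]
Retractions onto nested trees need not commute; we correct them by infinite compositions. Using (1) and Remark~\ref{rem:move}, choose inductively trees $T_1\subseteq T_2\subseteq\cdots$, with $T_1$ containing the prescribed tree, numbers $0<\delta_n\le2^{-n}$, and retractions $r_n:X\to T_n$ with $d(x,r_n(x))<\delta_n$ for all $x$. Writing $g_i^n=r_ir_{i+1}\cdots r_n$ for $i\le n$, we take $\delta_{n+1}$ so small that $d(x,y)<\delta_{n+1}$ implies $d(g_i^n(x),g_i^n(y))<2^{-n}$ for all $i\le n$; this is possible by uniform continuity. Since $g_i^{n+1}(x)=g_i^n(r_{n+1}(x))$,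
\[
d(g_i^{n+1}(x),g_i^n(x))<2^{-n}\qquad(x\in X,\ i\le n).
\]
So $g_i^n$ converges uniformly, as $n\to\infty$, to a map $g_i:X\to T_i$, and
\[
d(g_i(x),x)\le d(r_i(x),x)+\sum_{n\ge i}2^{-n}\le3\cdot2^{-i}.
\]
As $r_k$ fixes $T_i$ pointwise for $k\ge i$, we get $g_i|_{T_i}=\mathrm{id}$ and $g_i|_{T_{i+1}}=r_i|_{T_{i+1}}$. Letting $n\to\infty$ in $g_i^n=r_ig_{i+1}^n$ gives $g_i=r_ig_{i+1}=g_ig_{i+1}$, because $g_{i+1}$ takes values in $T_{i+1}$. If $k>i+1$ and $g_ig_{k-1}=g_i$, then $g_ig_k=g_ig_{k-1}g_k=g_ig_{k-1}=g_i$. Also $g_kg_i=g_i$ for $k\ge i$, since $g_k$ fixes $T_i\subseteq T_k$. This proves the commutation relations.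

The inverse limit $\varprojlim(T_n,g_n|_{T_{n+1}})$ is the subspace of $\prod_nT_n$ of sequences $(t_n)$ with $g_n(t_{n+1})=t_n$ for all $n$. The map $x\mapsto(g_n(x))_n$ takes values in it because $g_ng_{n+1}=g_n$, and it is continuous. It is injective because $g_n(x)\to x$. To see that it is surjective, let $(t_n)$ be in the inverse limit. Then $g_n(t_n)=t_n$ and $g_n(t_{k+1})=g_ng_k(t_{k+1})=g_n(t_k)$ for $k\ge n$, so $g_n(t_k)=t_n$ for all $k\ge n$. If $x$ is a limit point of $(t_k)$, then $g_n(x)=t_n$ for all $n$. A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism.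
\end{proof}

\begin{proof}[Proof of (3)]
A dendroid has the approximation property by Theorem~\ref{thm:A}. An arcwise connected continuum with the approximation property is hereditarily unicoherent by Lemma~\ref{lem:hu}, hence a dendroid.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cook}
H. Cook, \emph{Tree-likeness of dendroids and $\lambda$-dendroids}, Fund. Math. 68 (1970), 19--22.

\bibitem{MS}
Jonathan Meddaugh and Elyssa Stephens, \emph{Shadowing and inverse shadowing in spaces retractable onto graphs}, arXiv:2608.28845 (2026).

\end{thebibliography}
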